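# Octahedral norms on free Banach lattices of finite-dimensional spaces

## 1. Measures on the dual sphere that lie under the norm

All Banach spaces are real. Let $E$ be a Banach space of finite dimension $n\ge 1$, and let $S=S_{E^*}$ be the unit sphere of its dual. For a positive finite Borel measure $\mu$ on $S$ put
$$N_\mu(x)=\int_S |s(x)|\,d\mu(s)\qquad (x\in E).$$
This is a seminorm on $E$. The object on which everything below turns is the set of those measures whose seminorm lies under the given norm:
$$K=\{\mu\ge 0:\ N_\mu(x)\le \|x\|\ \text{ for all } x\in E\}.$$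

Write $[s]$ for the Dirac mass at $s\in S$. Since $N_{[s]}(x)=|s(x)|\le\|x\|$, every $[s]$ lies in $K$. More generally, call a finite tuple $x_1^*,\dots,x_m^*\in E^*$ **admissible** if $\sum_i|x_i^*(x)|\le\|x\|$ for all $x\in E$. For any tuple, the measure
$$\mu=\sum_{x_i^*\ne 0}\|x_i^*\|\,\big[x_i^*/\|x_i^*\|\big]$$
satisfies $N_\mu(x)=\sum_i|x_i^*(x)|$, so it lies in $K$ exactly when the tuple is admissible.

Two examples will accompany us.

* $E=\ell_1^2$. Here $S$ is the boundary of the square $[-1,1]^2$. Since $N_\mu(x)\le|x_1|N_\mu(e_1)+|x_2|N_\mu(e_2)$, a measure lies in $K$ if and only if $\int|s_1|\,d\mu\le 1$ and $\int |s_2|\,d\mu\le 1$.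
* $E=\ell_2^2$. Here $\frac1{\sqrt2}([e_1]+[e_2])\in K$, because $|x_1|+|x_2|\le\sqrt2\,\|x\|_2$, but $[e_1]+[e_2]\notin K$. In fact nothing can be added to $[e_1]$ inside $K$. If $[e_1]+\sigma\in K$ with $\sigma\ge0$, then evaluating at $e_1$ gives $1+N_\sigma(e_1)\le 1$, so $\sigma$ is carried by $\{\pm e_2\}$. If its mass is $p$, then at $(\cos\theta,\sin\theta)$ with $0<\theta<\pi/2$ we get $\cos\theta+p\sin\theta\le1$, that is, $p\le\frac{1-\cos\theta}{\sin\theta}=\tan(\theta/2)$. Letting $\theta\to0$ gives $p=0$.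

**What $K$ is for.** The set $K$ is the set of test measures for the norm of the free Banach lattice $FBL[E]$: Section 2 shows that $\|f\|=\max_{\mu\in K}\int|f|\,d\mu$. The question of the lecture is whether this norm is octahedral, and it will become a question about $K$: is there one vector $x_0\in S_E$ such that every $\mu\in K$ can be enlarged inside $K$ until $N_\mu(x_0)=1$? In $\ell_1^2$ this works with $x_0=e_1$, since we may add a multiple of $[e_1^*]$, where $e_1^*=(1,0)$ does not see $e_2$. In $\ell_2^2$ it fails, since $[u]$ cannot be enlarged for any unit vector $u$.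

**Lemma 1.** Fix a basis $e_1,\dots,e_n\in S_E$ of $E$ and a constant $C'$ with $\|x^*\|\le C'\sum_j|x^*(e_j)|$ on $E^*$, and let $C=nC'$.

* (i) Every positive finite $\mu$ satisfies $\mu(S)\le C'\sum_jN_\mu(e_j)$. Hence $\mu(S)\le C$ for $\mu\in K$, and $\sum_i\|x_i^*\|\le C$ for every admissible tuple.
* (ii) $K$ is convex, and it is compact and metrizable in the weak\* topology of $M(S)=C(S)^*$.
* (iii) $(\mu,x)\mapsto N_\mu(x)$ is continuous on $K\times E$, and $|N_\mu(x)-N_\mu(y)|\le\|x-y\|$ for $\mu\in K$.

**Proof.** (i) Integrate $1=\|s\|\le C'\sum_j|s(e_j)|$ against $\mu$; for $\mu\in K$ use $N_\mu(e_j)\le\|e_j\|=1$. For a tuple, apply this to the measure built from it. (ii) Convexity is clear. For fixed $x$ the function $s\mapsto|s(x)|$ is continuous on $S$, so $\mu\mapsto N_\mu(x)$ is weak\*-continuous, and $K$ is weak\*-closed. It is bounded by (i), hence compact by the Banach–Alaoglu theorem, and metrizable because $C(S)$ is separable. (iii) For $\mu\in K$ we have $|N_\mu(x)-N_\mu(y)|\le N_\mu(x-y)\le\|x-y\|$. For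 $\mu,\mu'\in K$, therefore,
$$|N_\mu(x)-N_{\mu'}(x')|\le\|x-x'\|+|N_\mu(x')-N_{\mu'}(x')|,$$
and the last term tends to $0$ as $\mu\to\mu'$. $\square$

## 2. The free Banach lattice and its norm as a maximum over $K$

**Definition.** Let $E$ be any Banach space. A function $f\colon E^*\to\mathbb R$ is positively homogeneous if $f(\lambda x^*)=\lambda f(x^*)$ for $\lambda\ge0$. Let $H[E]$ be the space of all such $f$ with
$$\|f\|=\|f\|_{FBL[E]}:=\sup\Big\{\sum_{i=1}^m|f(x_i^*)|:\ m\in\mathbb N,\ (x_1^*,\dots,x_m^*)\text{ admissible}\Big\}<\infty .$$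
With pointwise order and operations, $H[E]$ is a Banach lattice. For $x\in E$ let $\delta_x(x^*)=x^*(x)$. The **free Banach lattice** $FBL[E]$ is the closed sublattice of $H[E]$ generated by $\{\delta_x:x\in E\}$.

From the formula, $|g|\le|f|$ implies $\|g\|\le\|f\|$, and $\||f|\|=\|f\|$. Also $\|\delta_x\|=\|x\|$: admissibility says $\sum|x_i^*(x)|\le\|x\|$, and a single norming functional for $x$ gives equality.

Since $\big||f|-|g|\big|\le|f-g|$, lattice operations are norm continuous. So $FBL[E]$ is the closure of the vector lattice generated by the $\delta_x$, and the elements of that vector lattice are the finite lattice-linear expressions in the $\delta_x$.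

**Example.** Let $E=\mathbb R$. A positively homogeneous function on $E^*=\mathbb R$ is determined by $f(1)$ and $f(-1)$, and $S=\{1,-1\}$. A tuple is admissible when $\sum|x_i^*|\le1$, so $\|f\|=\max(|f(1)|,|f(-1)|)$. The functions $\delta_1^+$ and $\delta_1^-$ span everything. Thus $FBL[\mathbb R]$ is $\mathbb R^2$ with the maximum norm.

We recall the lattice version of the Stone–Weierstrass theorem: if $T$ is a compact Hausdorff space with at least two points and $L\subseteq C(T)$ is a vector sublattice such that for all $s\ne t$ in $T$ and $a,b\in\mathbb R$ some $h\in L$ has $h(s)=a$, $h(t)=b$, then $L$ is uniformly dense in $C(T)$.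

**Lemma 2.** Let $Z\ne\{0\}$ be finite-dimensional. The vector lattice generated by the functions $\delta_z$, $z\in Z$, restricted to $S_{Z^*}$, is uniformly dense in $C(S_{Z^*})$.

**Proof.** Let $s\ne t$ in $S_{Z^*}$ and $a,b\in\mathbb R$. If $s,t$ are linearly independent, there is $z\in Z$ with $s(z)=a$ and $t(z)=b$, and $\delta_z$ interpolates. Otherwise $t=-s$. Choose $z$ with $s(z)=1$. Then $\delta_z^+$ takes the values $1,0$ at $s,t$, and $\delta_z^-$ takes the values $0,1$, so $a\delta_z^++b\delta_z^-$ interpolates. $\square$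

**Lemma 3.** Let $\dim E<\infty$. For positively homogeneous $f$ on $E^*$,
$$\sup_S|f|\le\|f\|\le C\sup_S|f| ,\tag{1}$$
and $FBL[E]$ is exactly the set of continuous positively homogeneous functions on $E^*$. Restriction to $S$ is a bijection of $FBL[E]$ onto $C(S)$.

**Proof.** A single $s\in S$ is an admissible tuple, which gives the left inequality. For an admissible tuple, homogeneity gives $\sum|f(x_i^*)|\le\sum\|x_i^*\|\sup_S|f|\le C\sup_S|f|$ by Lemma 1(i), which is the right one. So restriction to $S$ identifies $H[E]$ with the bounded functions on $S$, with a norm equivalent to the supremum norm. The vector lattice generated by the $\delta_x$ becomes a subspace of $C(S)$, dense by Lemma 2, and $C(S)$ is closed among the bounded functions. Hence the closure is $C(S)$. Finally, a positively homogeneous $f$ is continuous on $E^*$ if and only if $f|_S$ is continuous; continuity at $0$ follows from $|f(x^*)|\le\|x^*\|\sup_S|f|$. $\square$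

In particular $FBL[E]$ is infinite-dimensional when $2\le\dim E<\infty$, since then $S$ is infinite. From now on we do not distinguish a function in $C(S)$ from its homogeneous extension.

**Lemma 4.** Let $\dim E<\infty$ and $f\in FBL[E]$. Then
$$\|f\|=\max_{\mu\in K}\int_S|f|\,d\mu .\tag{2}$$

**Proof.** The step "$\le$": an admissible tuple gives $\mu=\sum_{x_i^*\neq 0}\|x_i^*\|[x_i^*/\|x_i^*\|]\in K$, and $\int|f|\,d\mu=\sum|f(x_i^*)|$ by homogeneity.

The step "$\ge$": we discretize a measure. Let $\mu\in K$ and $\eta>0$. Partition $S$ into finitely many nonempty Borel sets $S_j$ of diameter less than $\eta$, pick $s_j\in S_j$ and put $x_j^*=\mu(S_j)s_j$. For $s\in S_j$ we have $|s_j(x)|\le|s(x)|+\eta\|x\|$. Integrating over $S_j$ and summing,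
$$\sum_j|x_j^*(x)|\le N_\mu(x)+\eta\,\mu(S)\|x\|\le(1+\eta C)\|x\| .$$
If $\omega_f$ is the modulus of continuity of $f|_S$, which also serves for $|f|$, then
$$\sum_j|f(x_j^*)|=\sum_j\mu(S_j)|f(s_j)|\ge\int|f|\,d\mu-\omega_f(\eta)C .$$
Dividing the tuple by $1+\eta C$ makes it admissible, so $(1+\eta C)\|f\|\ge\int|f|\,d\mu-\omega_f(\eta)C$. Let $\eta\to0$. The supremum is attained because $K$ is weak\*-compact. $\square$

## 3. Octahedral norms and the answer

**Definition.** The norm of a Banach space $X$ is **octahedral** if for every finite-dimensional subspace $V\subseteq X$ and every $\varepsilon>0$ there is $x\in S_X$ with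
$$\|v+\lambda x\|\ge(1-\varepsilon)(\|v\|+|\lambda|)\quad\text{for all }v\in V,\ \lambda\in\mathbb R .$$

In words: whatever finitely many vectors have been chosen, there is a new direction that adds to them almost as in an $\ell_1$-sum. A nonzero finite-dimensional $X$ is never octahedral: take $V=X$, $v=-x$, $\lambda=1$ and $\varepsilon<1$. In particular $FBL[\mathbb R]$ is not octahedral, and more generally $FBL[E]$ is not octahedral if $\dim E=1$.

**Lemma 5.** A Banach space $X\neq\{0\}$ is octahedral if and only if for all $f_1,\dots,f_k\in S_X$ and $\varepsilon>0$ there is $g\in S_X$ with $\|f_i+g\|\ge2-\varepsilon$ for all $i$.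

**Proof.** If $X$ is octahedral, take $V=\mathrm{span}\{f_i\}$ and $\varepsilon/2$ in the definition. Conversely, let $V\ne\{0\}$ be finite-dimensional, and apply the condition to a finite $\varepsilon$-net of $S_V$. We get $g\in S_X$ with $\|y+g\|\ge2-2\varepsilon$ for all $y\in S_V$. If $a\ge b\ge0$, then
$$\|ay+bg\|\ge a\|y+g\|-(a-b)\|g\|\ge a+b-2\varepsilon a\ge(1-2\varepsilon)(a+b).$$
If $b\ge a\ge0$, then likewise $\|ay+bg\|\ge b\|y+g\|-(b-a)\ge(1-2\varepsilon)(a+b)$. For a negative coefficient of $g$ use $\|ay-bg\|=\|a(-y)+bg\|$. The case $V=\{0\}$ is trivial. $\square$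

**Example.** $C[0,1]$ is octahedral. Given norm-one $f_1,\dots,f_k$, choose distinct points $t_1,\dots,t_k$ with $|f_i(t_i)|\ge1-\varepsilon$ and a continuous $g$ with $|g|\le1$ and $g(t_i)=\operatorname{sign}f_i(t_i)$. Then $\|g\|=1$ and $\|f_i+g\|\ge2-\varepsilon$.

**The question.** Let $E$ be finite-dimensional with $\dim E\ge2$. Is the norm of $FBL[E]$ octahedral? It is taken from Sheldon Dantas, Gonzalo Martínez-Cervantes, José David Rodríguez Abellán, Abraham Rueda Zoca, "Octahedral norms in free Banach lattices", arXiv:2007.05288 (2020). The example of $C[0,1]$ makes a "yes" plausible, because $FBL[E]$ is $C(S)$ with an equivalent norm. But octahedrality is not preserved under equivalent norms, and the answer depends on $E$: it is "yes" exactly when $E$ has a one-dimensional $L$-summand.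

We write $E=\mathbb Re\oplus_1Y$ for $e\in S_E$ and a subspace $Y\subseteq E$ when every element of $E$ is $ae+y$ with $a\in\mathbb R$, $y\in Y$, and $\|ae+y\|=|a|+\|y\|$; then $\mathbb Re$ is a **one-dimensional $L$-summand**. For example, $\ell_1^n=\mathbb Re_1\oplus_1\ell_1^{n-1}$.

**Theorem 1.** Let $2\le\dim E<\infty$. The following are equivalent.

* (a) The norm of $FBL[E]$ is octahedral.
* (b) There is $e\in S_E$ with $\big\|\,|f|+|\delta_e|\,\big\|=\|f\|+1$ for all $f\in FBL[E]$.
* (c) $E=\mathbb Re\oplus_1Y$ isometrically, for some $e\in S_E$ and some subspace $Y\subseteq E$.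

**Theorem 2.** If $E=\mathbb Re\oplus_1Y$ with $e\in S_E$, $Y\ne\{0\}$, and $E$ of any finite or infinite dimension, then the norm of $FBL[E]$ is octahedral.

**Corollary.** Octahedral: $\ell_1^n$ for $n\ge2$, and $\ell_\infty^2$. Not octahedral: every finite-dimensional strictly convex or smooth $E$ with $\dim E\ge2$ (for example $\ell_p^n$ with $1<p<\infty$), and $\ell_\infty^n$ for $n\ge3$. If $\dim E=2$, then $FBL[E]$ is octahedral if and only if $B_E$ is a parallelogram.

**Theorem 3.** If $2\le\dim E<\infty$, then for every $f\in S_{FBL[E]}$ and $\varepsilon>0$ there is $g\in S_{FBL[E]}$ with $\|f\pm g\|\ge2-\varepsilon$ (local octahedrality).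

## 4. One function: multiplying by an oscillating sign

The sensible first attempt is to imitate $C[0,1]$: let $g$ agree with $f$ at some points and with $-f$ at nearby ones. For a single $f$ this succeeds, and it proves Theorem 3.

**Proof of Theorem 3.** Let $\|f\|=1$ and $0<\varepsilon<1/2$.

**Step 1: a norming tuple.** Choose an admissible tuple of nonzero functionals $x_1^*,\dots,x_m^*$ with $\sum|f(x_i^*)|>1-\varepsilon$.

**Step 2: double every functional, to make room for both signs.** Let $\eta>0$. Since $\dim E^*\ge2$, no ball of $E^*$ is covered by finitely many rays from $0$. So we can choose, one after another, nonzero $u_i,v_i$ within $\eta$ of $x_i^*$, all $2m$ of them on different rays. Then $\sum|u_i(x)|\le(1+m\eta)\|x\|$, and the same holds for the $v_i$.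

**Step 3: the function.** The $2m$ points $u_i/\|u_i\|$, $v_i/\|v_i\|$ of $S$ are distinct, so by Tietze's theorem there is $h\in C(S)$ with $|h|\le1$, $h(u_i/\|u_i\|)=1$ and $h(v_i/\|v_i\|)=-1$. Let $g_0(x^*)=f(x^*)h(x^*/\|x^*\|)$ for $x^*\ne0$ and $g_0(0)=0$. This is the homogeneous extension of $f|_S\cdot h$, so $g_0\in FBL[E]$ by Lemma 3. Since $|g_0|\le|f|$, we have $\|g_0\|\le1$.

**Step 4: the estimate.** We have $(f+g_0)(u_i)=2f(u_i)$, and the tuple $(u_i)$ divided by $1+m\eta$ is admissible. Hence
$$\|f+g_0\|\ge\frac{2\sum|f(u_i)|}{1+m\eta}\ge2-2\varepsilon$$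
if $\eta$ is small enough, by continuity of $f$ at the $x_i^*$ and the strict inequality in Step 1. In the same way the $v_i$ give $\|f-g_0\|\ge2-2\varepsilon$.

**Step 5: normalize.** We get $\|g_0\|\ge\|f+g_0\|-\|f\|\ge1-2\varepsilon>0$. For $g=g_0/\|g_0\|$ we have $\|g-g_0\|=1-\|g_0\|\le2\varepsilon$, so $\|f\pm g\|\ge2-4\varepsilon$. Since $\varepsilon\in(0,1/2)$ was arbitrary, this proves the theorem. $\square$

**Where this stops.** For several functions $f_1,\dots,f_k$ the signs are still no problem, because points can be moved slightly. The trouble is the modulus. We obtained $\|g_0\|\le1$ from $|g_0|\le|f|$; with two functions we need one $|g|$ that is almost normed by the same measures as $f_1$ and also by the same measures as $f_2$, and still $\|g\|\leq 1$. In $C[0,1]$ one simply lets $|g|$ be near $1$ at every place that matters. In $FBL[\ell_2^2]$ this is impossible: if $|g(e_1)|,|g(e_2)|\ge1-\varepsilon$, then testing with $\frac1{\sqrt2}([e_1]+[e_2])\in K$ gives $\|g\|\ge\sqrt2\,(1-\varepsilon)$. The next section turns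 this into a proof that $FBL[\ell_2^2]$ is not octahedral.

## 5. Two functions in the Euclidean plane

Let $E=\ell_2^2$, identify $E^*$ with $\ell_2^2$, and let
$$f_i(x^*)=\frac{(x^*(e_i))^2}{\|x^*\|}\quad(x^*\ne0),\qquad f_i(0)=0,\qquad i=1,2.$$
On $S$ this is $f_i(s)=s_i^2$, so $f_i\in FBL[E]$ by Lemma 3.

**Claim 1: $\|f_i\|=1$, and if $\mu\in K$ has $\int f_i\,d\mu=1$, then $\mu$ is carried by $\{\pm e_i\}$ and has mass $1$.** Since $s_i^2\le|s_i|$ on $S$, every $\mu\in K$ has $\int f_i\,d\mu\le N_\mu(e_i)\le1$, and $[e_i]$ gives equality. If $\int f_i\,d\mu=1$, then $\int(|s_i|-s_i^2)\,d\mu\le0$ with a nonnegative continuous integrand. So $\mu$ is carried by the points where $s_i\in\{0,1,-1\}$, that is, by $\{\pm e_1,\pm e_2\}$. The mass on $\{\pm e_i\}$ is $\int s_i^2\,d\mu=1$. The remaining mass $p$ is $0$ by the $\tan(\theta/2)$ computation of Section 1.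

**Claim 2: $FBL[\ell_2^2]$ is not octahedral.** Suppose it is. For $l\ge2$ there is $g_l$ of norm one with $\|f_i+g_l\|\ge2-\frac1l$ for $i=1,2$, and by (2) there are $\mu_{i,l}\in K$ with $\int|f_i+g_l|\,d\mu_{i,l}\ge2-\frac1l$. Both $\int f_i\,d\mu_{i,l}$ and $\int|g_l|\,d\mu_{i,l}$ are at most $1$ and their sum is at least $2-\frac1l$, so each is at least $1-\frac1l$. Pass to a subsequence along which $\mu_{i,l}\to\mu_i\in K$ for $i=1,2$. Then $\int f_i\,d\mu_i=1$, and Claim 1 gives $N_{\mu_i}(x)=|x_i|$.

Now average: $\bar\mu_l=\frac12(\mu_{1,l}+\mu_{2,l})\in K$ and $r_l=\max_{x\in S_E}N_{\bar\mu_l}(x)$. Since $\int|g_l|\,d\bar\mu_l\ge1-\frac1l>0$, the measure $\bar\mu_l$ is nonzero, so $r_l>0$ by Lemma 1(i). Then $\bar\mu_l/r_l\in K$, and (2) gives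
$$1-\tfrac1l\le\int|g_l|\,d\bar\mu_l\le r_l\,\|g_l\|=r_l .$$
Let $r_l=N_{\bar\mu_l}(x_l)$ with $x_l\in S_E$, and pass to a further subsequence with $x_l\to x\in S_E$. By joint continuity $r_l\to\frac12(|x_1|+|x_2|)\le\frac1{\sqrt2}$. This contradicts $r_l\ge1-\frac1l$. $\square$

Note what happened to $g$. The functions $g_l$ were used only to find a unit vector $x_l$ at which all the norming measures $\mu_{i,l}$ almost saturate the norm. A vector $x$ does the work of $g$. So the natural candidate for a universal modulus is $|\delta_x|$, and Theorem 1(b) says exactly that it is a good one. We first see that it works when $E$ has an $L$-summand.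

## 6. Filling up to $e$, and the oscillating function $|\delta_e|\cos(n\,\delta_{y_0}/\delta_e)$

Let $E=\mathbb Re\oplus_1Y$ with $Y\ne\{0\}$, $\dim E\le\infty$. Then $E^*=\mathbb R\oplus_\infty Y^*$: write $x^*=(t,y^*)$ with $t=x^*(e)$ and $y^*=x^*|_Y$. The functional $(1,0)$ sees $e$ and does not see $Y$, so any admissible tuple can be filled up to saturate $e$.

**Lemma 6.** Let $(x_j^*)_{1\le j\le m}$ be admissible, $t_j=x_j^*(e)$, $t_0=1-\sum_{j\ge1}|t_j|$ and $x_0^*=(t_0,0)$. Then $t_0\ge0$, the tuple $(x_j^*)_{0\le j\le m}$ is admissible, and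
$$\sum_{j=0}^m|t_j|=1 .\tag{3}$$

**Proof.** Testing admissibility at $e$ gives $\sum_{j\ge1}|t_j|\le1$, and testing it on $Y$ gives $\sum_{j\ge1}|y_j^*(y)|\le\|y\|$. For $x=ae+y$,
$$\sum_{j=0}^m|x_j^*(x)|\le|a|\sum_{j=0}^m|t_j|+\sum_{j\ge1}|y_j^*(y)|\le|a|+\|y\|=\|x\| .\qquad\square$$

The lemma gives $|\delta_e|$ as a modulus that adds to everything. What is missing is the signs: we need $g$ with $|g|\le|\delta_e|$ that can be made to equal $\pm\delta_e$, with a prescribed sign, after a small move of each $x_j^*$. The sign must change fast, and the move must not alter $t_j=x_j^*(e)$. So we let $g$ oscillate in a direction of $Y$.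

**Proof of Theorem 2.**

**Step 1: the functions $g_n$.** Fix $y_0\in S_Y$ and, by Hahn–Banach, $y_0^*\in S_{Y^*}$ with $y_0^*(y_0)=1$. Put $q^*=(0,y_0^*)$, so $\|q^*\|=1$, $q^*(e)=0$, $q^*(y_0)=1$. For $n\in\mathbb N$ let
$$\varphi_n(a,b)=|a|\cos(nb/a)\ (a\ne0),\qquad\varphi_n(0,b)=0,\qquad g_n(x^*)=\varphi_n\big(x^*(e),x^*(y_0)\big).$$
The function $\varphi_n$ is positively homogeneous on $\mathbb R^2$. It is continuous, also where $a=0$, since $|\varphi_n(a,b)|\le|a|$. The same bound gives $|g_n|\le|\delta_e|$, so $\|g_n\|\le\|\delta_e\|=1$.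

**Step 2: $g_n\in FBL[E]$.** Here $E$ may be infinite-dimensional, so Lemma 3 is not available, but $g_n$ depends on two coordinates only. Apply Lemma 2 with $Z^*=\mathbb R^2$ in the norm $|a|+|b|$: for $\eta>0$ there is a lattice-linear expression $\psi$ in the two coordinates with $|\varphi_n-\psi|\le\eta$ on the unit sphere. By homogeneity $|\varphi_n(a,b)-\psi(a,b)|\le\eta(|a|+|b|)$ everywhere. Hence
$$\|g_n-\psi(\delta_e,\delta_{y_0})\|\le\eta\,\big\||\delta_e|+|\delta_{y_0}|\big\|\le2\eta ,$$
and $\psi(\delta_e,\delta_{y_0})$ lies in the vector lattice generated by the $\delta_x$.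

**Step 3: replace the given functions by Lipschitz ones.** Let $f_1,\dots,f_k\in S_{FBL[E]}$ and $0<\varepsilon<1/8$. Choose $f_i'$ in the vector lattice generated by $\{\delta_x\}$ with $\|f_i-f_i'\|\le\varepsilon$. The Lipschitz functions on $(E^*,\|\cdot\|)$ form a vector lattice, and $\delta_x$ is Lipschitz with constant $\|x\|$. So all $f_i'$ are Lipschitz, with a common constant $L$.

**Step 4: a norming tuple, filled up.** Fix $i$ and write $f=f_i'$. As $\|f\|\ge1-\varepsilon$, there is an admissible tuple $x_j^*=(t_j,y_j^*)$, $1\le j\le m$, with $\sum_{j\ge1}|f(x_j^*)|\ge1-2\varepsilon$. Add $x_0^*$ as in Lemma 6.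

**Step 5: move the functionals to obtain the right signs.** Let $\sigma_j\in\{1,-1\}$ with $\sigma_jf(x_j^*)=|f(x_j^*)|$. If $t_j=0$, put $\tilde x_j^*=x_j^*$. If $t_j\ne0$, choose $\theta_j\in[-\pi,\pi]$ with
$$\cos\big(n\,x_j^*(y_0)/t_j+\theta_j\big)=\sigma_j ,$$
which is possible because an interval of length $2\pi$ is a full period, and put $\tilde x_j^*=x_j^*+\frac{t_j\theta_j}n\,q^*$. Then $\tilde x_j^*(e)=t_j$ and $n\tilde x_j^*(y_0)/t_j=n\,x_j^*(y_0)/t_j+\theta_j$. Therefore $g_n(\tilde x_j^*)=\sigma_j|t_j|$ for all $j$; when $t_j=0$ both sides are $0$. The move is small: $\|\tilde x_j^*-x_j^*\|\le\pi|t_j|/n$. By (3), $\sum_j|\tilde x_j^*(x)|\le(1+\pi/n)\|x\|$.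

**Step 6: the estimate.** For each $j$,
$$|f(\tilde x_j^*)+g_n(\tilde x_j^*)|\ge\sigma_jf(\tilde x_j^*)+|t_j|\ge|f(x_j^*)|-\frac{L\pi|t_j|}n+|t_j| .$$
Summing over $0\le j\le m$ and using (3) gives at least $2-2\varepsilon-\frac{L\pi}n$. Dividing the tuple by $1+\pi/n$ makes it admissible, so
$$\|f_i+g_n\|\ge\|f_i'+g_n\|-\varepsilon\ge\frac{2-2\varepsilon-L\pi/n}{1+\pi/n}-\varepsilon .$$
The right side depends on $L$, $\varepsilon$, $n$ only and tends to $2-3\varepsilon$. So one large $n$ gives $\|f_i+g_n\|\ge2-4\varepsilon$ for all $i$ at once.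

**Step 7: normalize.** Then $1\ge\|g_n\|\ge1-4\varepsilon>0$, and $g=g_n/\|g_n\|$ satisfies $\|g-g_n\|\le4\varepsilon$, so $\|f_i+g\|\ge2-8\varepsilon$ for all $i$. By Lemma 5 the norm of $FBL[E]$ is octahedral. $\square$

**Theorem 1, (c)⇒(a).** This is Theorem 2; $Y\ne\{0\}$ because $\dim E\ge2$.

**Theorem 1, (c)⇒(b).** Given $f$ and $\varepsilon>0$, choose an admissible tuple with $\sum_{j\ge1}|f(x_j^*)|\ge\|f\|-\varepsilon$ and fill it up by Lemma 6. The new tuple is admissible, and by (3)
$$\sum_{j=0}^m(|f|+|\delta_e|)(x_j^*)\ge\|f\|-\varepsilon+1 .$$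
Let $\varepsilon\to0$. The reverse inequality is the triangle inequality.

## 7. Trading the function $g$ for a vector $x_0$

From here on $2\le\dim E<\infty$. It remains to prove that each of (a) and (b) implies (c). Both pass through one condition. For $x_0\in S_E$ let $K_0=\{\mu\in K:N_\mu(x_0)=1\}$, and consider:
$$\text{for every }f\in FBL[E]\text{ there is }\mu\in K_0\text{ with }\int|f|\,d\mu=\|f\| .\tag{4}$$
Every $f$ is normed by a measure that saturates $x_0$. Like Section 5, the proof that octahedrality gives such an $x_0$ averages the norming measures.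

**(b)⇒(4) with $x_0=e$.** By (2) there is $\mu\in K$ with $\int(|f|+|\delta_e|)\,d\mu=\|f\|+1$. Since $\int|f|\,d\mu\le\|f\|$ and $\int|\delta_e|\,d\mu=N_\mu(e)\le1$, both are equalities.

**(a)⇒(4) for some $x_0\in S_E$.**

**Step 1: finitely many functions, approximately.** Let $f_1,\dots,f_k\in S_{FBL[E]}$ and $0<\varepsilon<1$. Choose $g$ of norm one with $\|f_i+g\|\ge2-\varepsilon$ for all $i$, and by (2) measures $\mu_i\in K$ with $\int|f_i+g|\,d\mu_i\ge2-\varepsilon$. Then $\int|f_i|\,d\mu_i+\int|g|\,d\mu_i\ge2-\varepsilon$ with both terms at most $1$, so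
$$\int|f_i|\,d\mu_i\ge1-\varepsilon,\qquad\int|g|\,d\mu_i\ge1-\varepsilon .$$
Put $\bar\mu=\frac1k\sum_i\mu_i\in K$ and $\rho=\max_{x\in S_E}N_{\bar\mu}(x)$. Since $\int|g|\,d\bar\mu\ge1-\varepsilon>0$, we have $\bar\mu\ne0$, and then $\rho>0$ by Lemma 1(i): if $N_{\bar\mu}$ vanished at all $e_j$, then $\bar\mu(S)=0$. So $\bar\mu/\rho\in K$, and (2) gives
$$1-\varepsilon\le\int|g|\,d\bar\mu\le\rho\|g\|=\rho .$$
Let $x\in S_E$ attain the maximum. Then $\frac1k\sum_iN_{\mu_i}(x)\ge1-\varepsilon$, that is, $\sum_i(1-N_{\mu_i}(x))\le k\varepsilon$ with nonnegative terms. Hence $N_{\mu_i}(x)\ge1-k\varepsilon$ for all $i$. From here on $g$ is not needed.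

**Step 2: finitely many functions, exactly.** Take $\varepsilon=1/l$ and let $l\to\infty$. The space $K$ is compact and metrizable, and $S_E$ is compact, so along a subsequence the vectors converge to some $x\in S_E$ and the measures to some $\mu_i\in K$, $1\le i\le k$. Weak\* convergence gives $\int|f_i|\,d\mu_i\geq 1$, hence $=1$, and Lemma 1(iii) gives $N_{\mu_i}(x)=1$, with the same $x$ for all $i$.

**Step 3: all functions, by compactness.** For $f\in S_{FBL[E]}$ let
$$A_f=\Big\{x\in S_E:\ \text{there is }\mu\in K\text{ with }\int|f|\,d\mu=1\text{ and }N_\mu(x)=1\Big\}.$$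
This is the projection to $S_E$ of a closed subset of the compact set $K\times S_E$, so it is compact. Step 2 says that any finitely many $A_f$ have a common point. Hence there is $x_0\in\bigcap_fA_f$. This is (4) for norm-one $f$. For other $f\ne0$ scale, and for $f=0$ take any element of $K_0$, which is nonempty by the case of norm one. $\square$

## 8. From norming measures to dominating measures

Now fix $x_0$ as in (4). Condition (4) speaks about functions, and we want a statement about the norm of $E$. The first step is a duality argument that turns "enough measures in $K_0$ to norm every $f$" into "enough measures in $K_0$ to dominate every $\mu\in K$".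

**Step 1: every $\mu\in K$ satisfies $\mu\le\mu'$ for some $\mu'\in K_0$.** The set $K_0$ is nonempty by (4). It is convex and weak\*-compact, because $\mu\mapsto N_\mu(x_0)$ is affine and weak\*-continuous on $K$. Let $M_+(S)$ be the cone of positive measures, which is weak\*-closed. Then $Q=K_0-M_+(S)$ is convex, and weak\*-closed as the sum of a compact and a closed set. The claim is $K\subseteq Q$. Suppose $\mu\in K\setminus Q$. The weak\*-continuous functionals on $M(S)$ are given by $C(S)$, so Hahn–Banach separation yields $f\in C(S)$ with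
$$\int f\,d\mu>\sup_{\nu\in Q}\int f\,d\nu .$$
Fix $\nu_0\in K_0$. For $s\in S$ and $\lambda>0$ we have $\nu_0-\lambda[s]\in Q$, and $\int f\,d\nu_0-\lambda f(s)$ stays bounded above as $\lambda\to\infty$, so $f(s)\ge0$. Thus $f\ge0$, and subtracting positive measures only lowers the integral. So the supremum is $\max_{\nu\in K_0}\int f\,d\nu$, which equals $\|f\|$ by (4) and (2). But $\int f\,d\mu\le\|f\|$ by (2), a contradiction.

**Step 2: for every $\mu\in K$ there is $z\in E^*$ with**
$$N_\mu(x)+|z(x)|\le\|x\|\ \ \text{for all }x\in E,\qquad z(x_0)=1-N_\mu(x_0) .\tag{5}$$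
This step replaces the added measure by a single functional. Let $\mu'=\mu+\sigma\in K_0$ with $\sigma\ge0$ as in Step 1, and put
$$z=\int_S\operatorname{sign}(s(x_0))\,s\,d\sigma(s).$$
Then $|z(x)|\le\int|s(x)|\,d\sigma=N_\sigma(x)$, so $N_\mu(x)+|z(x)|\le N_{\mu'}(x)\le\|x\|$. Moreover, $z(x_0)=\int|s(x_0)|\,d\sigma=N_\sigma(x_0)=N_{\mu'}(x_0)-N_\mu(x_0)=1-N_\mu(x_0)$.

From now on only (5) is used. Note how it reads: if $N_\mu=\max_i|w_i|$ for some functionals $w_i$, then the inequality in (5) says that $\|z\pm w_i\|\le1$ for all $i$.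

## 9. The face $\{u:u(x_0)=1\}$ of the dual ball and its center

Let
$$F=\{u\in B_{E^*}:u(x_0)=1\},\qquad D=\{d\in B_{E^*}:d(x_0)=0\}.$$
The set $F$ is compact and convex, and nonempty by Hahn–Banach. To see what to prove, look at $E=\mathbb Re\oplus_1Y$ with $x_0=e$. There $B_{E^*}=[-1,1]\times B_{Y^*}$ is a cylinder, $F=\{1\}\times B_{Y^*}$, $D=\{0\}\times B_{Y^*}$, and $F=c+D$ with the center $c=(1,0)$. So we must show that $B_{E^*}$ is spanned by $F$ and $-F$, and that $F$ is a translate of $D$.

**Step 3: $B_{E^*}=\operatorname{conv}(F\cup-F)$.** The inclusion "$\supseteq$" is clear. Let $u$ be an extreme point of $B_{E^*}$, so $\|u\|=1$. Apply (5) to $\mu=[u]$: there is $z$ with $|u(x)|+|z(x)|\le\|x\|$ for all $x$, that is, $\|u\pm z\|\le1$, and $z(x_0)=1-|u(x_0)|$. Since $u$ is the midpoint of $u+z$ and $u-z$, extremality gives $z=0$. So $|u(x_0)|=1$ and $u\in F\cup-F$. By Minkowski's theorem $B_{E^*}$ is the convex hull of its extreme points.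

**Remark: Dirac masses alone are not enough.** One might hope to finish by using (5) for Dirac masses only. This cannot work. Take $E=\ell_\infty^3$, $E^*=\ell_1^3$, $x_0=(1,1,1)$. We check that (5) holds for every $\mu=[u]$. Let $\|u\|_1=1$, let $p$ be the sum of the $u_i>0$ and $q$ the sum of $|u_i|$ over $u_i<0$, so $p+q=1$; replacing $u$ by $-u$ we may assume $p\ge q$. If $q=0$, then $u(x_0)=1$ and $z=0$ works. If $q>0$, put $z_i=\frac qp u_i$ where $u_i>0$, $z_i=|u_i|$ where $u_i<0$, and $z_i=0$ where $u_i=0$. Then $z(x_0)=q+q=1-(p-q)=1-|u(x_0)|$, while $\|u+z\|_1=p+q=1$ and $\|u-z\|_1=(p-q)+2q=1$. So all Dirac masses pass. But here $F$ is the triangle with vertices $e_1^*,e_2^*,e_3^*$, which has no center of symmetry, and Section 10 shows that $FBL[\ell_\infty^3]$ is not octahedral. We must feed (5) with measures having two atoms.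

**Step 4: for all $w,d\in D$ there is $z\in E^*$ with $z\pm w\in F$ and $z\pm d\in F$.** Put $y_1=\frac{w+d}2$ and $y_2=\frac{w-d}2$. For real numbers, $|\alpha|+|\beta|=\max(|\alpha+\beta|,|\alpha-\beta|)$. Hence
$$|y_1(x)|+|y_2(x)|=\max(|w(x)|,|d(x)|)\le\|x\| .$$
So $\mu=\sum_{y_i\ne0}\|y_i\|\,[y_i/\|y_i\|]$ lies in $K$, with $N_\mu=\max(|w|,|d|)$ and $N_\mu(x_0)=0$. By (5) there is $z$ with $z(x_0)=1$ and $\max(|w|,|d|)+|z|\le\|\cdot\|$ on $E$. Thus $\|z\pm w\|\le1$ and $\|z\pm d\|\le1$. All four functionals take the value $1$ at $x_0$, so they lie in $F$.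

In the remark's example this is what fails. For $w=\frac12(e_1^*-e_2^*)$ and $d=\frac12(e_1^*-e_3^*)$ in $D$, the condition $z\pm w\in F$ requires coordinates of $z$ that sum to $1$ with $z_1,z_2\ge\frac12$, so $z=(\frac12,\frac12,0)$; likewise $z\pm d\in F$ forces $z=(\frac12,0,\frac12)$.

**Step 5: there is $c\in E^*$ with $c(x_0)=1$ and $c+D\subseteq F$.** In Step 4 the functional $z$ depends on $w$ and $d$. We now choose $w$ so that $z\pm w\in F$ leaves only one possible $z$; then this $z$ serves every $d$. Let $|\cdot|_2$ be a Euclidean norm on $E^*$, choose $u,v\in F$ with $|u-v|_2$ equal to the diameter of $F$ in this norm, and put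
$$w=\frac{u-v}2,\qquad c=\frac{u+v}2 .$$
Then $w\in D$, $c(x_0)=1$, $c+w=u$ and $c-w=v$.

We show that $z\pm w\in F$ implies $z=c$. Put $\tau=z-c$. The points $u$, $v$, $u+\tau=z+w$ and $v+\tau=z-w$ all lie in $F$. By the parallelogram law,
$$|(u+\tau)-v|_2^2+|u-(v+\tau)|_2^2=2|u-v|_2^2+2|\tau|_2^2 .$$
On the left are two squared distances between points of $F$, so the left side is at most $2|u-v|_2^2$. Hence $\tau=0$.

Now let $d\in D$. Step 4 for $w,d$ gives $z$ with $z\pm w\in F$ and $z\pm d\in F$. Then $z=c$, and $c\pm d\in F$.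

**Step 6: the norm splits.** This step turns $c+D\subseteq F$ into a formula for $\|x\|$. Let $D'=\frac12(F-F)$. Then $D'\subseteq D$, since differences of elements of $F$ vanish at $x_0$ and have norm at most $2$. For compact $A\subseteq E^*$ put $h_A(x)=\max_{a\in A}a(x)$. Then
$$h_{D'}(x)=\tfrac12\big(h_F(x)+h_F(-x)\big),$$
which is even in $x$. By Step 5, $c+D'\subseteq F$. Hence
$$h_F(x)\ge c(x)+h_{D'}(x),\qquad h_F(-x)\ge-c(x)+h_{D'}(x) .$$
The left sides sum to $2h_{D'}(x)$, and so do the right sides. So both inequalities are equalities. By Step 3, $\|x\|=\max_{u\in B_{E^*}}u(x)$ is the maximum over $F\cup-F$, so for all $x\in E$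
$$\|x\|=\max\big(h_F(x),h_F(-x)\big)=|c(x)|+h_{D'}(x) .$$
Let $Y=\ker c$. As $c(x_0)=1$, every element of $E$ is uniquely $ax_0+y$ with $a\in\mathbb R$, $y\in Y$. Elements of $D'$ vanish at $x_0$, so $h_{D'}(ax_0+y)=h_{D'}(y)$. For $y\in Y$ the formula gives $\|y\|=h_{D'}(y)$, and therefore
$$\|ax_0+y\|=|a|+h_{D'}(y)=|a|+\|y\| .$$
This is (c) with $e=x_0$. So (a) implies (4), (b) implies (4), and (4) implies (c). With (c)⇒(a) and (c)⇒(b) from Section 6, Theorem 1 is proved. $\blacksquare$

## 10. Spaces with and without a one-dimensional $L$-summand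

We prove the Corollary by checking condition (c) of Theorem 1.

**Spaces $\ell_1^n$, and planes.** For $n\ge2$, $\ell_1^n=\mathbb R\oplus_1\ell_1^{n-1}$. If $\dim E=2$ and (c) holds, then $E=\mathbb Re\oplus_1\mathbb Ry$ with $\|y\|=1$, and $B_E$ is the parallelogram with vertices $\pm e,\pm y$. Conversely, if $B_E$ is a parallelogram, its vertices are $\pm e,\pm y$ by symmetry, and its gauge is $\|ae+by\|=|a|+|b|$, so (c) holds. In particular $\ell_\infty^2$, whose ball is a square, is octahedral in the sense of the Corollary; it is isometric to $\ell_1^2$.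

**Strictly convex or smooth spaces.** Let $E=\mathbb Re\oplus_1Y$ and $y\in S_Y$. Then $\|e+y\|=2$ with $e\ne y$ on the unit sphere, so $E$ is not strictly convex. Also $\|e+sy\|=1+|s|$ is not differentiable at $s=0$, so the norm is not smooth at $e$. Hence (c) fails for every strictly convex or smooth $E$ of dimension at least $2$, for example $\ell_p^n$ with $1<p<\infty$ and $n\ge2$.

**Spaces $\ell_\infty^n$ with $n\ge3$.** Suppose $\ell_\infty^n=\mathbb Re\oplus_1Y$. Then $\ell_1^n=\mathbb R\oplus_\infty Y^*$, whose unit ball is $[-1,1]\times B_{Y^*}$. Its extreme points are the $(\pm1,w)$ with $w$ extreme in $B_{Y^*}$, and $w\ne0$ because $Y^*\ne\{0\}$. On the other hand they are $\pm e_1^*,\dots,\pm e_n^*$, where $e_i^*$ is the canonical basis of $\ell_1^n$. So the extreme points with first coordinate $1$ are exactly one from each pair $\pm e_i^*$; there are $n$ of them, and they are linearly independent. They also split into disjoint pairs $\{(1,w),(1,-w)\}$, each with sum $(2,0)$. As $n\ge3$ there are at least two pairs,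 and equating their sums gives a nontrivial linear relation between four of these vectors, a contradiction. So (c) fails. $\square$
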